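\title{Bernoulli crossed products and the Haagerup property}

\begin{abstract}
Let $\Gamma$ be a countable group, $(B,\tau_B)$ a finite von Neumann algebra with a normal faithful normalized trace, and $M=\bigotimes_{g\in\Gamma}(B,\tau_B)$ with the Bernoulli shift action $\beta$. We prove that $M\rtimes_\beta\Gamma$ has the Haagerup property if and only if $\Gamma$ and $B$ have it; amenability of $\Gamma$ is not needed. The approximating maps damp an element $xu_g$ according to the size of the finite set formed by $e$, $g$ and the support of $x$. Size is measured by the expected range of a Gaussian process on $\Gamma$. This range is a positive combination of cuts, and each cut yields a completely positive map. The method also covers Bernoulli actions over $\Gamma$-sets that carry an invariant conditionally negative definite kernel with finite balls.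
\end{abstract}

\section{The question and the results}\label{sec:intro}

A function $f:\Gamma\to\mathbb C$ on a countable group is \emph{positive definite} if every matrix $[f(g_i^{-1}g_j)]_{i,j}$ is positive semidefinite, \emph{normalized} if $f(e)=1$, and it \emph{vanishes at infinity} if $\{|f|\ge\varepsilon\}$ is finite for every $\varepsilon>0$. A normalized positive definite function satisfies $|f|\le1$ and $f(g^{-1})=\overline{f(g)}$. The group $\Gamma$ has the \emph{Haagerup property} if there is a sequence $(f_n)$ of normalized positive definite functions that vanish at infinity and converge pointwise to $1$.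

A \emph{tracial von Neumann algebra} is a pair $(N,\tau)$ of a finite von Neumann algebra and a normal faithful normalized trace. We write $\|x\|_2=\tau(x^*x)^{1/2}$ and let $L^2(N,\tau)$ be the completion of $N$ for this norm. We call a normal, unital, $\tau$-preserving, completely positive map $N\to N$ a \emph{Markov map}. The pair $(N,\tau)$ has the \emph{Haagerup property} if there is a sequence $(\Phi_n)$ of Markov maps, each extending to a compact operator on $L^2(N,\tau)$, with $\|\Phi_n(x)-x\|_2\to0$ for every $x\in N$.

Both definitions ask that the identity be a limit of positive objects that decay. They meet in the group von Neumann algebra: its canonical unitaries $u_g$ form an orthonormal basis of $L^2$, and the operator $u_g\mapsto f(g)u_g$ is compact exactly when $f$ vanishes at infinity.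

Let $(B,\tau_B)$ be a tracial von Neumann algebra and let $(M,\tau_M)=\bigotimes_{h\in\Gamma}(B,\tau_B)$ be the infinite tensor product. The group $\Gamma$ acts on $M$ by Bernoulli shifts, $\beta_g(\otimes_hx_h)=\otimes_hx_{g^{-1}h}$, so that $\beta_g$ moves the tensor factor at $h$ to $gh$. Let $N=M\rtimes_\beta\Gamma$ be the crossed product with its canonical trace $\tau$. Suppose that $\Gamma$ and $B$ have the Haagerup property and $\dim B\ge2$. Then $M$ has the Haagerup property, and it is known that $N$ has it when $\Gamma$ is amenable. The following question is posed in \cite{Jol05}.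

\medskip
\noindent\textbf{Question.} Does $M\rtimes_\beta\Gamma$ have the Haagerup property for all such $\Gamma$ and $B$, in particular when $\Gamma$ is non-amenable?
\medskip

The answer is yes, and the hypotheses on $\Gamma$ and $B$ cannot be weakened.

\begin{theorem}\label{thm:main}
If the countable group $\Gamma$ and $(B,\tau_B)$ have the Haagerup property, then $(N,\tau)$ has the Haagerup property.
\end{theorem}

\begin{theorem}\label{thm:converse}
Let $\Gamma$ be a countable group and $(B,\tau_B)$ a tracial von Neumann algebra. Then $(N,\tau)$ has the Haagerup property if and only if both $\Gamma$ and $(B,\tau_B)$ do.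
\end{theorem}

A kernel $\psi:I\times I\to[0,\infty)$ on a set $I$, symmetric and zero on the diagonal, is \emph{conditionally negative definite} if $\sum_{i,j}c_ic_j\psi(v_i,v_j)\le0$ for all $v_1,\dots,v_n\in I$ and all real $c_1,\dots,c_n$ with $\sum_ic_i=0$. If $\Gamma$ acts on $I$, it acts on $\bigotimes_IB$ by moving the factor at $v$ to $gv$.

\begin{theorem}\label{thm:general}
Let $\Gamma$ and $(B,\tau_B)$ have the Haagerup property. Let $I\ne\emptyset$ be a countable $\Gamma$-set carrying a $\Gamma$-invariant conditionally negative definite kernel $\psi:I\times I\to[0,\infty)$ such that, for some $o\in I$, all balls $\{v\in I:\psi(o,v)\le R\}$ are finite. Then $\big(\bigotimes_IB\big)\rtimes\Gamma$ has the Haagerup property.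
\end{theorem}

The condition $\dim B\ge2$ is not needed; for $B=\mathbb C$ the algebra $N$ is the group von Neumann algebra of $\Gamma$. In these statements $B$ has the Haagerup property for the trace $\tau_B$ used to form the tensor product. This is no restriction, because the property does not depend on the trace. That fact is due to Jolissaint \cite{Jol02}; we include a proof (Proposition~\ref{prop:trace}).

\subsection*{Why the obvious maps fail}
The algebra $N$ is generated by $M$ and by the unitaries $u_g$. Since $M$ and $\Gamma$ have the Haagerup property, one is led to guess the answer yes and to try maps of product form $\Phi(xu_g)=f(g)\Theta(x)u_g$, with $f(e)=1$ and $\Theta$ a Markov map on $M$. Such maps cannot work as soon as $\dim B\ge2$ and $\Gamma$ has an element $g$ of infinite order. Indeed, suppose that $\Phi$ is a Markov map with compact $L^2$-extension and $f(g)\ne0$. For $y=xu_g$ the identity $\Phi(y^*)=\Phi(y)^*$ reads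
\[
f(g^{-1})\,\Theta(\beta_{g^{-1}}(x^*))\,u_{g^{-1}}=\overline{f(g)}\,\beta_{g^{-1}}(\Theta(x^*))\,u_{g^{-1}} .
\]
Taking $x=1$ gives $f(g^{-1})=\overline{f(g)}$, so $\Theta$ commutes with $\beta_{g^{-1}}$. Let $x\neq0$ be an element of trace zero in the copy of $B$ at $e$. The elements $\beta_{g^{-k}}(x)$, $k\ge0$, sit in different tensor factors, so they are orthogonal and have equal norm. By compactness $\|\Theta(\beta_{g^{-k}}(x))\|_2\to0$, while this norm equals $\|\Theta(x)\|_2$. Hence $\Phi(x)=0$. In an approximating sequence of product maps $f_n(g)\to1$, so $\Phi_n(x)=0$ for large $n$, which is absurd.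

Compactness forces us to damp elements of $M$ that are supported far away; positivity forces compatibility with the shift. For amenable $\Gamma$ one can hope to reconcile the two by averaging over almost invariant finite sets. In general the way out is to let the damping of $x$ depend on $g$. We multiply the part of $xu_g$ whose support is the finite set $F$ by $e^{-tW(F\cup\{e,g\})}$, where $W$ is a translation-invariant measure of the size of a finite set. Section~\ref{sec:support} reduces complete positivity to a statement about finite tensor products and works the smallest case. Section~\ref{sec:width} isolates the property of $W$ that gives positivity, a decomposition into cuts, and builds $W$ from a Gaussian process. We work throughout with a $\Gamma$-set $I$ and a base point $o$; for Theorem~\ref{thm:main} the reader may keep $I=\Gamma$ and $o=e$ in mind.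

\section{Markov maps and an extension lemma}\label{sec:background}

Let $(N,\tau)$ be a tracial von Neumann algebra. We write $\hat x$ for the image of $x$ in $L^2(N)=L^2(N,\tau)$, so $\langle\hat x,\hat y\rangle=\tau(y^*x)$. A linear map $\Phi$ is \emph{completely positive} (CP) if $[\Phi(y_{ij})]\ge0$ for every $n$ and every positive matrix $[y_{ij}]\in M_n(N)$. We use the following textbook facts.

\begin{itemize}
\item[(F1)] $\|x^*\|_2=\|x\|_2$ and $\|axb\|_2\le\|a\|\,\|x\|_2\,\|b\|$. The algebra $N$ acts faithfully on $L^2(N)$ by left multiplication, and its commutant consists of the right multiplications by elements of $N$.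
\item[(F2)] (Kaplansky's density theorem.) If $N_0\subset N$ is a weak-* dense $*$-subalgebra and $y\in N$, there are $y_k\in N_0$ with $\|y_k\|\le\|y\|$ and $\|y_k-y\|_2\to0$.
\item[(F3)] Compositions and nonnegative combinations of CP maps are CP, as are $y\mapsto V^*yV$ and the entrywise extension $\Phi\otimes\mathrm{id}_n$ of a CP map to $M_n(N)$. A unital CP map satisfies $\Phi(x)^*\Phi(x)\le\Phi(x^*x)$.
\item[(F4)] For a von Neumann subalgebra $P\subset N$ containing $1$, the $\tau$-preserving conditional expectation $E_P:N\to P$ is a Markov map, and it extends to the orthogonal projection of $L^2(N)$ onto $L^2(P)$.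
\item[(F5)] $L^2(N_1\bar\otimes N_2)=L^2(N_1)\otimes L^2(N_2)$, and the tensor product of Markov maps on $N_1$ and $N_2$ extends to a Markov map on the von Neumann tensor product $N_1\bar\otimes N_2$.
\item[(F6)] If $[\gamma_{ij}]$ is a positive semidefinite scalar matrix, the Schur multiplier $[y_{ij}]\mapsto[\gamma_{ij}y_{ij}]$ is CP on $M_n(N)$: write $\gamma_{ij}=\sum_l\overline{\eta_{li}}\eta_{lj}$; the map is $y\mapsto\sum_l\Delta_l^*y\Delta_l$ with $\Delta_l=\mathrm{diag}(\eta_{l1},\dots,\eta_{ln})$.
\end{itemize}

A Markov map $\varphi$ is an $L^2$-contraction, since $\tau(\varphi(x)^*\varphi(x))\le\tau(\varphi(x^*x))=\tau(x^*x)$. Its extension $\hat\varphi$ fixes $\hat1$ and preserves $L^2_0(N)=L^2(N)\ominus\mathbb C\hat1$, the closure of the elements of trace zero. We write $\hat\varphi=1\oplus\varphi_0$ on $\mathbb C\hat1\oplus L^2_0(N)$.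

Our maps will first be defined on a dense $*$-subalgebra that is not norm closed, with no bound in operator norm at hand. What the construction gives is an $L^2$-bound and positivity on matrices $[a_i^*a_j]$. The next lemma says that this is enough.

\begin{lemma}\label{lem:extension}
Let $N_0\subset N$ be a weak-* dense unital $*$-subalgebra and $\Phi:N_0\to N$ a linear map with $\Phi(1)=1$ and $\tau\circ\Phi=\tau$, such that $[\Phi(a_i^*a_j)]_{i,j}\ge0$ for all $n$ and all $a_1,\dots,a_n\in N_0$. Suppose that a contraction $D$ on $L^2(N)$ satisfies $D\hat a=\widehat{\Phi(a)}$ for $a\in N_0$. Then $\Phi$ extends to a Markov map on $N$ whose $L^2$-extension is $D$.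
\end{lemma}

\begin{proof}
Let $y,z\in N$ and choose $y_k,z_k\in N_0$ as in (F2). By (F1),
\begin{equation}\label{eq:approx}
\|y_k^*z_k-y^*z\|_2\le\|y\|\,\|z_k-z\|_2+\|y_k-y\|_2\,\|z\|\to0,
\end{equation}
so $D\,\widehat{y^*z}=\lim_k\widehat{\Phi(y_k^*z_k)}$. With $z=y$ and $z_k=y_k$ we see that $D$ maps $\widehat{N_+}$ into the $L^2$-closure of $\widehat{N_+}$.

\emph{$D$ maps $\widehat N$ into $\widehat N$.} Let $x\in N_+$, $c=\|x\|$, $\xi=D\hat x$. Both $\xi$ and $c\hat1-\xi=D(c\hat 1-\hat x)$ are limits of vectors $\hat p$ with $p\ge0$, and $\langle\hat y,\hat p\rangle=\tau(py)\ge0$ for $y\ge0$. So the functional $\omega(y)=\langle\hat y,\xi\rangle$ satisfies $0\le\omega\le c\tau$ on $N_+$. We recall the Radon--Nikodym argument. By the Cauchy--Schwarz inequality $|\omega(z^*y)|\le c\|y\|_2\|z\|_2$, so $\omega(z^*y)=\langle T\hat y,\hat z\rangle$ for an operator $0\le T\le c$. This $T$ commutes with left multiplications, since $\omega(z^*(ay))=\omega((a^*z)^*y)$. By (F1) it is right multiplication by some $b\in N$ with $0\le b\le c$. Then $\langle\hat y,\xi\rangle=\omega(y)=\tau(yb)=\langle\hat y,\hat b\rangle$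 for all $y\in N$, and $\xi=\hat b$. As $N_+$ spans $N$, the formula $\widehat{\Phi(x)}=D\hat x$ defines a positive unital map $\Phi:N\to N$ extending the given one. It preserves $\tau$, because $\langle D\hat a,\hat1\rangle=\langle\hat a,\hat1\rangle$ holds on the dense set $\widehat{N_0}$.

\emph{Complete positivity.} A positive element $Y^*Y$ of $M_n(N)$ is the sum over the rows $(y_1,\dots,y_n)$ of $Y$ of the matrices $[y_i^*y_j]$. By \eqref{eq:approx}, $[b_{ij}]=[\Phi(y_i^*y_j)]$ is an entrywise $\|\cdot\|_2$-limit of positive matrices $[b_{ij}^{(k)}]$ over $N$. For $\eta_1,\dots,\eta_n\in N$ we have $\|b\hat\eta_j\|_2\le\|b\|_2\|\eta_j\|$, so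
$\sum_{i,j}\langle b_{ij}\hat\eta_j,\hat\eta_i\rangle=\lim_k\sum_{i,j}\langle b^{(k)}_{ij}\hat\eta_j,\hat\eta_i\rangle\ge0$. Vectors $(\hat\eta_1,\dots,\hat\eta_n)$ are dense in $L^2(N)^n$, hence $[b_{ij}]\ge0$.

\emph{Normality.} A positive map is normal if it preserves suprema of bounded increasing nets. If $x_\iota\uparrow x$, then $y=\sup_\iota\Phi(x_\iota)\le\Phi(x)$ and $\tau(y)=\lim_\iota\tau(x_\iota)=\tau(x)=\tau(\Phi(x))$, so $y=\Phi(x)$ by faithfulness.
\end{proof}

\section{Multipliers along the support}\label{sec:support}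

Fix a countable group $\Gamma$, a countable $\Gamma$-set $I$ with a base point $o$, and a tracial von Neumann algebra $(B,\tau_B)$. The letters $F,G,K,C,S$ denote finite subsets of $I$.

Let $(M,\tau_M)=\bigotimes_I(B,\tau_B)$. It contains the finite von Neumann tensor products $M_F=\bigotimes_FB$, with $M_\emptyset=\mathbb C$, their union is weak-* dense, and $\tau_M$ is the product trace. The action $\beta$ preserves $\tau_M$ and $\beta_g(M_F)=M_{gF}$. The crossed product $N=M\rtimes_\beta\Gamma$ is generated by $M$ and unitaries $u_g$ with $u_gu_h=u_{gh}$ and $u_gxu_g^*=\beta_g(x)$; its trace is $\tau(\sum_gx_gu_g)=\tau_M(x_e)$, and $L^2(N)=\bigoplus_gL^2(M)u_g$. The space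
\[
N_0=\mathrm{span}\{xu_g:\ g\in\Gamma,\ x\in M_K,\ K\subset I\text{ finite}\}
\]
is a weak-* dense unital $*$-subalgebra, since $xu_g\,yu_h=x\beta_g(y)u_{gh}$ and $(xu_g)^*=\beta_{g^{-1}}(x^*)u_{g^{-1}}$.

\subsection*{The support decomposition}
To damp by support we must split an element of $M$ into parts with exact support. Let $H_F\subset L^2(M)$ be the closed span of the tensors with an element of trace zero at each point of $F$ and $1$ elsewhere; thus $H_F\cong L^2_0(B)^{\otimes F}$ and $H_\emptyset=\mathbb C\hat1$. For $F\ne G$ a point in exactly one of the two sets contributes a factor of trace zero to the inner product, so $H_F\perp H_G$. Expanding each factor of an elementary tensor as $x=\tau_B(x)1+(x-\tau_B(x)1)$ shows that $L^2(M_K)=\bigoplus_{F\subset K}H_F$. Hence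
\[
L^2(M)=\bigoplus_FH_F,\qquad L^2(N)=\bigoplus_{(F,g)}H_Fu_g .
\]
Let $P_F$ be the projection onto $H_F$ and $E_F:M\to M_F$ the conditional expectation, so that $\hat E_F=\sum_{G\subset F}P_G$ by (F4). We need $P_F$ to act on the algebra and not only on $L^2$. Put
\[
q_F=\sum_{G\subset F}(-1)^{|F\setminus G|}E_G:\ M\to M_F .
\]
Its $L^2$-extension is $\sum_{A\subset F}P_A\sum_{A\subset G\subset F}(-1)^{|F\setminus G|}=P_F$, because the inner sum is $(1-1)^{|F\setminus A|}$, which vanishes unless $A=F$. Since $x\mapsto\hat x$ is injective, identities between projections give identities between maps on $M$: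
\begin{itemize}
\item[(q1)] $q_Fq_G=0$ for $F\neq G$ and $q_F^2=q_F$; on $M_K$ we have $\sum_{F\subset K}q_F=\mathrm{id}$, and $q_F=0$ if $F\not\subset K$;
\item[(q2)] $E_Cq_F=q_F$ if $F\subset C$, and $E_Cq_F=0$ otherwise;
\item[(q3)] $\beta_gq_F=q_{gF}\beta_g$, because $\beta_g$ extends to a unitary carrying each $H_F$ onto $H_{gF}$.
\end{itemize}

Let $\varphi$ be a Markov map on $B$, and let $\varphi^{(K)}=\bigotimes_K\varphi$ be the Markov map on $M_K$ given by (F5). Since $\varphi$ is unital, $\varphi^{(K')}$ restricts to $\varphi^{(K)}$ on $M_K$ when $K\subset K'$. Since the same map sits in every factor, $\beta_g\varphi^{(K)}=\varphi^{(gK)}\beta_g$. Since $\hat\varphi=1\oplus\varphi_0$, the $L^2$-extension of $\varphi^{(K)}$ preserves $H_F$ for $F\subset K$ and acts there as $\varphi_0^{\otimes F}$.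

\subsection*{Reduction to finite tensor products}
Let $\alpha(F,g)$ be a complex \emph{weight}, defined for finite $F\subset I$ and $g\in\Gamma$. Define $\Phi:N_0\to N_0$ by
\begin{equation}\label{eq:Phi}
\Phi(xu_g)=\sum_{F\subset K}\alpha(F,g)\,\varphi^{(K)}(q_F(x))\,u_g,\qquad x\in M_K .
\end{equation}
Enlarging $K$ adds only zero terms by (q1) and does not change the others, so $\Phi$ is well defined. For a finite $K$ and $s=(s_1,\dots,s_n)\in\Gamma^n$ define $Q^{K,s}$ on $M_n(M_K)$ by
\begin{equation}\label{eq:Q}
Q^{K,s}[y_{ij}]=[Q_{ij}(y_{ij})],\qquad Q_{ij}=\sum_{F\subset K}\alpha(s_i^{-1}F,\,s_i^{-1}s_j)\,q_F .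
\end{equation}

\begin{proposition}\label{prop:reduction}
Assume that $|\alpha|\le1$, that $\alpha(\emptyset,e)=1$, and that $Q^{K,s}$ is a positive map whenever $K$ contains $s_1o,\dots,s_no$. Then $\Phi$ extends to a Markov map on $N$ with $L^2$-extension
\begin{equation}\label{eq:D}
D=\bigoplus_{(F,g)}\alpha(F,g)\,\varphi_0^{\otimes F}\quad\text{on}\quad\bigoplus_{(F,g)}H_Fu_g .
\end{equation}
If moreover $\hat\varphi$ is compact and $\{(F,g):|\alpha(F,g)|\ge\varepsilon\}$ is finite for every $\varepsilon>0$, then $D$ is compact.
\end{proposition}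

\begin{proof}
Each block of $D$ has norm at most $|\alpha(F,g)|\le1$, so $D$ is a contraction. For $x\in M_K$ the component of $\widehat{xu_g}$ in $H_Fu_g$ is $\widehat{q_F(x)}u_g$, so $D\hat a=\widehat{\Phi(a)}$ on $N_0$. The block $H_\emptyset u_e=\mathbb C\hat1$ is fixed by $D$, and its orthogonal complement is preserved. Hence $\Phi(1)=1$ and $\tau(\Phi(a))=\langle D\hat a,\hat1\rangle=\langle\hat a,\hat1\rangle=\tau(a)$.

By Lemma~\ref{lem:extension} it remains to show $[\Phi(a_i^*a_j)]\ge0$ for $a_i\in N_0$. Write $a_i=\sum_lV_{li}b_l$ with monomials $b_l=xu_s$ and scalars $V_{li}$. Then $[\Phi(a_i^*a_j)]=V^*[\Phi(b_l^*b_m)]V$, so we may assume $a_i=x_iu_{s_i}$. Choose $K$ finite, containing all $s_io$, with all $x_i\in M_K$. Put $y_{ij}=x_i^*x_j$. Then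
\[
a_i^*a_j=u_{s_i}^*y_{ij}u_{s_j}=\beta_{s_i^{-1}}(y_{ij})\,u_{s_i^{-1}s_j},\qquad\beta_{s_i^{-1}}(y_{ij})\in M_{s_i^{-1}K}.
\]
The subsets of $s_i^{-1}K$ are the sets $s_i^{-1}F$ with $F\subset K$. By (q3) and the equivariance of $\varphi^{(K)}$,
\[
\Phi(a_i^*a_j)=\sum_{F\subset K}\alpha(s_i^{-1}F,s_i^{-1}s_j)\,\beta_{s_i^{-1}}\big(\varphi^{(K)}q_F(y_{ij})\big)\,u_{s_i^{-1}s_j}=u_{s_i}^*\,\varphi^{(K)}\big(Q_{ij}(y_{ij})\big)\,u_{s_j},
\]
where we used $\beta_{s_i^{-1}}(z)u_{s_i^{-1}s_j}=u_{s_i}^*zu_{s_j}$. So $[\Phi(a_i^*a_j)]=U^*\big((\varphi^{(K)}\otimes\mathrm{id}_n)Q^{K,s}[y_{ij}]\big)U$ with $U=\mathrm{diag}(u_{s_1},\dots,u_{s_n})$. This is positive because $[y_{ij}]\ge0$, $Q^{K,s}$ is positive and $\varphi^{(K)}$ is CP.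

If $\hat\varphi$ is compact, so is each finite tensor power $\varphi_0^{\otimes F}$. If the block norms tend to $0$ along the countable set of pairs $(F,g)$, then $D$ is a norm limit of finite sums of compact blocks.
\end{proof}

The group has left the positivity problem, except through the coefficients $\alpha(s_i^{-1}F,s_i^{-1}s_j)$. These are unchanged when $F,s_i,s_j$ are translated together, and for $Q^{K,s}$ to preserve adjoints they should treat $s_i$ and $s_j$ symmetrically. The simplest weights of this kind are $\alpha(F,g)=w(F\cup\{o,go\})$ with $w$ a $\Gamma$-invariant real function of finite sets. Then the coefficient of $q_F$ in $Q_{ij}$ is $w(F\cup\{s_io,s_jo\})$.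

\begin{example}[one cut]\label{ex:onecut}
Let $I=\Gamma=\mathbb Z$, $o=0$, $0<\rho<1$ and $w(S)=\rho^{\max S-\min S}$. For every $\varepsilon>0$ only finitely many sets $S\ni0$ have $w(S)\geq\varepsilon$, and $w\to1$ as $\rho\to1$, so only positivity is in question. Take $K=\{0,1\}$, $n=2$, $s_1=0$, $s_2=1$. The coefficients of $q_F$ are
\[
\begin{array}{c|cccc}
 & F=\emptyset & F=\{0\} & F=\{1\} & F=\{0,1\}\\ \hline
Q_{11}:\ w(F\cup\{0\}) & 1&1&\rho&\rho\\
Q_{22}:\ w(F\cup\{1\}) & 1&\rho&1&\rho\\
Q_{12},Q_{21}:\ w(F\cup\{0,1\}) & \rho&\rho&\rho&\rho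
\end{array}
\]
On $M_K=B\bar\otimes B$ we have $E_{\{0\}}=q_\emptyset+q_{\{0\}}$ and $E_{\{1\}}=q_\emptyset+q_{\{1\}}$. Reading the rows,
\[
Q^{K,s}\begin{pmatrix}y_{11}&y_{12}\\y_{21}&y_{22}\end{pmatrix}=\rho\begin{pmatrix}y_{11}&y_{12}\\y_{21}&y_{22}\end{pmatrix}+(1-\rho)\begin{pmatrix}E_{\{0\}}(y_{11})&0\\0&E_{\{1\}}(y_{22})\end{pmatrix},
\]
a convex combination of two CP maps. The second map cuts $K$ into $\{0\}$ and $\{1\}$. It keeps exactly those components for which $F\cup\{s_i,s_j\}$ lies on one side of the cut. The two sides need different conditional expectations, and this is harmless because the off-diagonal entries, which join the two sides, are erased. For $K=\{0,\dots,r\}$ the number $\max S-\min S$ counts the cuts $\{0,\dots,l-1\}\,|\,\{l,\dots,r\}$ that split $S$. So $w(S)$ is a product of one factor $\rho$ or $1$ per cut, and $Q^{K,s}$ is a composition of $r$ maps of the above kind.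
\end{example}

\section{Cuts and widths}\label{sec:width}

Example~\ref{ex:onecut} used one property of the diameter in $\mathbb Z$: it counts cuts. We turn this into a definition. A \emph{cut} of a finite set $K$ is a subset $C$ with $\emptyset\ne C\subsetneq K$. For $\emptyset\ne S\subset K$ put $\chi_C(S)=1$ if $S$ meets both $C$ and $K\setminus C$, and $\chi_C(S)=0$ otherwise.

\begin{definition}\label{def:width}
A \emph{width} on the $\Gamma$-set $I$ is a function $W$ from the nonempty finite subsets of $I$ to $[0,\infty)$ such that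
\begin{itemize}
\item[(W1)] $W(gS)=W(S)$ for $g\in\Gamma$;
\item[(W2)] for every finite $K\subset I$ there are numbers $m_K(C)\in[0,\infty)$, indexed by the cuts of $K$, with $W(S)=\sum_Cm_K(C)\chi_C(S)$ for all $\emptyset\ne S\subset K$.
\end{itemize}
It is \emph{proper} if $\{v\in I:W(\{o,v\})\le R\}$ is finite for every $R$.
\end{definition}

Since $\chi_C$ vanishes on singletons and is monotone in $S$, (W2) gives $W(\{v\})=0$, and $W(S)\le W(S')$ for $S\subset S'$.

\begin{lemma}\label{lem:cuts}
Let $W$ satisfy \textup{(W2)}, let $t>0$, let $K\subset I$ be finite and let $v_1,\dots,v_n\in K$, not necessarily distinct. Then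
\[
R:[y_{ij}]\mapsto\Big[\sum_{F\subset K}e^{-tW(F\cup\{v_i,v_j\})}q_F(y_{ij})\Big]
\]
is a CP map on $M_n(M_K)$.
\end{lemma}

\begin{proof}
By (q1), $M_n(M_K)$ is the direct sum of the subspaces $Y(i,j,F)$, $F\subset K$, of matrices whose only nonzero entry is at position $(i,j)$ and lies in $q_F(M_K)$. On $Y(i,j,F)$ the map $R$ is multiplication by $e^{-tW(S)}$, where $S=F\cup\{v_i,v_j\}$.

Let $C$ be a cut of $K$, $C'=K\setminus C$, $d=\mathrm{diag}(1_C(v_1),\dots,1_C(v_n))$ and $d'=1-d$. The map
\[
T^C(y)=d\,(E_C\otimes\mathrm{id}_n)(y)\,d+d'\,(E_{C'}\otimes\mathrm{id}_n)(y)\,d'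
\]
is CP by (F3) and (F4). Its $(i,j)$ entry is $1_C(v_i)1_C(v_j)E_C(y_{ij})+1_{C'}(v_i)1_{C'}(v_j)E_{C'}(y_{ij})$. By (q2), on $Y(i,j,F)$ the first term is the identity if $S\subset C$ and zero otherwise, and the second is the identity if $S\subset C'$ and zero otherwise. As $S\ne\emptyset$, the two inclusions exclude each other, and both fail exactly when $\chi_C(S)=1$. So $T^C$ is multiplication by $1-\chi_C(S)$. With $\rho_C=e^{-tm_K(C)}\in(0,1]$, the CP map
\[
R^C=\rho_C\,\mathrm{id}+(1-\rho_C)\,T^C
\]
is multiplication by $1$ if $\chi_C(S)=0$ and by $\rho_C$ if $\chi_C(S)=1$, that is, by $e^{-tm_K(C)\chi_C(S)}$. The composition of the maps $R^C$ over the finitely many cuts of $K$ is multiplication by $e^{-tW(S)}$, by (W2). Hence $R=\prod_CR^C$ is CP.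
\end{proof}

\begin{example}[trees]\label{ex:tree}
Let $\Gamma$ act by automorphisms on a locally finite tree with vertex set $I$. Removing an edge splits $I$ into two half-trees. Let $W(S)$ be the number of edges for which $S$ meets both halves; these are the edges of the smallest subtree containing $S$. This $W$ is invariant. Given $K$, choose one half $A_\epsilon$ for each edge $\epsilon$ of the subtree spanned by $K$, and let $m_K(C)$ be the number of such $\epsilon$ with $A_\epsilon\cap K=C$. An edge splits $S\subset K$ if and only if it is one of these edges and $\chi_{A_\epsilon\cap K}(S)=1$, so (W2) holds. Finally $W(\{o,v\})$ is the tree distance, so $W$ is proper.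
\end{example}

\begin{remark}\label{rem:kernel}
If $W$ is a width, then $\psi(v,v')=W(\{v,v'\})$ is an invariant conditionally negative definite kernel. Indeed, $\psi(v,v')=\sum_Cm_K(C)\,(1_C(v)-1_C(v'))^2$ on $K$, and $\sum_{i,j}c_ic_j(\eta_i-\eta_j)^2=-2(\sum_ic_i\eta_i)^2\le0$ for real $\eta_i,c_i$ with $\sum_ic_i=0$. So a proper width gives a kernel as in Theorem~\ref{thm:general}.
\end{remark}

We need the converse of this remark. A kernel speaks only about pairs and comes with no cuts. A real function $X$ on $I$ does produce cuts: its level sets $\{X>\theta\}$, and the levels $\theta$ that split $S$ fill an interval of length $\max_SX-\min_SX$. This range satisfies (W2), but there is no reason for it to be invariant. We therefore take $X$ random, with increments whose joint law is invariant, and average. Gaussian processes are the right tool because of two textbook facts: every real symmetric positive semidefinite kernel on a countable set is the covariance of a centered real Gaussian process, and the law of a centered Gaussian vector is determined by its covariance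 matrix.

\begin{proposition}\label{prop:gauss}
Let $\psi$ be a $\Gamma$-invariant conditionally negative definite kernel on the countable $\Gamma$-set $I$. There is a width $W$ on $I$ with $W(\{v,v'\})=\sqrt{2/\pi}\,\psi(v,v')^{1/2}$. It is proper if the balls $\{v:\psi(o,v)\le R\}$ are finite.
\end{proposition}

\begin{proof}
The kernel $\kappa(v,v')=\frac12\big(\psi(v,o)+\psi(o,v')-\psi(v,v')\big)$ is positive semidefinite (Schoenberg). To see this, let $c_1,\dots,c_n$ be real with sum $\sigma$, and apply the defining inequality of $\psi$ to the points $v_1,\dots,v_n,o$ with coefficients $c_1,\dots,c_n,-\sigma$: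
\[
0\ge\sum_{i,j}c_ic_j\psi(v_i,v_j)-2\sigma\sum_ic_i\psi(v_i,o)=-2\sum_{i,j}c_ic_j\kappa(v_i,v_j).
\]
Let $(X_v)_{v\in I}$ be a centered Gaussian process with covariance $\kappa$. Since $\kappa(v,v)=\psi(v,o)$,
\[
\mathbb E(X_v-X_{v'})^2=\psi(v,o)+\psi(v',o)-2\kappa(v,v')=\psi(v,v').
\]
Define
\[
W(S)=\mathbb E\big[\max_{S}X-\min_{S}X\big],
\]
which is at most $2\sum_{v\in S}\mathbb E|X_v|<\infty$. A centered Gaussian variable of variance $\sigma^2$ has $\mathbb E|Y|=\sqrt{2/\pi}\,\sigma$, so $W(\{v,v'\})=\mathbb E|X_v-X_{v'}|=\sqrt{2/\pi}\,\psi(v,v')^{1/2}$. The statement on properness follows.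

(W1) The covariance $\kappa$ depends on $o$, so the law of $X$ need not be invariant, but $W$ sees only increments: $\max_SX-\min_SX=\max_{a,b\in S}(X_a-X_b)$. Taking expectations in the identity
$2(x_a-x_b)(x_c-x_d)=(x_a-x_d)^2+(x_b-x_c)^2-(x_a-x_c)^2-(x_b-x_d)^2$
gives
\[
\mathbb E(X_a-X_b)(X_c-X_d)=\tfrac12\big[\psi(a,d)+\psi(b,c)-\psi(a,c)-\psi(b,d)\big].
\]
The right side is $\Gamma$-invariant. So the Gaussian vectors $(X_a-X_b)_{a,b\in S}$ and $(X_{ga}-X_{gb})_{a,b\in S}$ have the same law, and $W(gS)=W(S)$.

(W2) Fix $K$ and a realization of $X$. For $\theta\in\mathbb R$ let $A_\theta=\{v\in K:X_v>\theta\}$. For a cut $C$, the set $J_C=\{\theta:A_\theta=C\}$ equals $[\max_{K\setminus C}X,\min_CX)$, possibly empty. Its length $|J_C|=(\min_CX-\max_{K\setminus C}X)^+$ is a random variable bounded by $\max_KX-\min_KX$. Put $m_K(C)=\mathbb E|J_C|\le W(K)<\infty$. Let $\emptyset\ne S\subset K$. Then $S$ meets both $A_\theta$ and $K\setminus A_\theta$ if and only if $\min_SX\le\theta<\max_SX$. Sorting these $\theta$ by the value of $A_\theta$ shows that $[\min_SX,\max_SX)$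 is the disjoint union of the $J_C$ with $\chi_C(S)=1$. Thus $\max_SX-\min_SX=\sum_C|J_C|\chi_C(S)$, and taking expectations gives (W2).
\end{proof}

For $I=\mathbb Z$, $o=0$ and $\psi(v,v')=(v-v')^2$ one finds $\kappa(v,v')=vv'$, so $X_v=vZ$ with $Z$ standard Gaussian and $W(S)=\sqrt{2/\pi}\,(\max S-\min S)$. Up to a constant this is the diameter of Example~\ref{ex:onecut}.

\section{The crossed product has the Haagerup property}\label{sec:proofs}

A proper width confines the support $F$ and the point $go$. If $o$ has infinite stabilizer this does not confine $g$, and we multiply the weight by a positive definite function on $\Gamma$.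

\begin{proof}[Proof of Theorem~\ref{thm:general}]
Let $W$ be the proper width of Proposition~\ref{prop:gauss}. Let $(f_n)$ and $(\varphi_n)$ be sequences as in the definitions of the Haagerup property for $\Gamma$ and for $(B,\tau_B)$. Put
\[
\alpha_n(F,g)=f_n(g)\,e^{-W(F\cup\{o,go\})/n},
\]
and let $\Phi_n$ be the map \eqref{eq:Phi} for $\alpha_n$ and $\varphi_n$. Then $|\alpha_n|\le1$, and $\alpha_n(\emptyset,e)=f_n(e)e^{-W(\{o\})/n}=1$.

\emph{Positivity.} The set $s_i^{-1}F\cup\{o,s_i^{-1}s_jo\}$ is the translate by $s_i^{-1}$ of $F\cup\{s_io,s_jo\}$. By (W1),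
\[
\alpha_n(s_i^{-1}F,s_i^{-1}s_j)=f_n(s_i^{-1}s_j)\,e^{-W(F\cup\{s_io,s_jo\})/n}.
\]
If $K$ contains the points $v_i=s_io$, the map $Q^{K,s}$ of \eqref{eq:Q} is therefore the composition of the CP map $R$ of Lemma~\ref{lem:cuts} for $t=1/n$ with the Schur multiplier by the positive semidefinite matrix $[f_n(s_i^{-1}s_j)]$, which is CP by (F6). By Proposition~\ref{prop:reduction}, $\Phi_n$ extends to a Markov map on $N$ with $L^2$-extension $D_n$ given by \eqref{eq:D}.

\emph{Compactness.} Let $0<\varepsilon\le1$ and $|\alpha_n(F,g)|\ge\varepsilon$. Both factors of $\alpha_n$ have modulus at most $1$, so $|f_n(g)|\ge\varepsilon$ and $W(F\cup\{o,go\})\le n\log(1/\varepsilon)$. The first condition leaves finitely many $g$. By monotonicity the second gives $W(\{o,v\})\le n\log(1/\varepsilon)$ for all $v\in F$, so $F$ lies in a fixed finite set. Only finitely many pairs $(F,g)$ remain, and $D_n$ is compact by Proposition~\ref{prop:reduction}.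

\emph{Convergence.} The contractions $\hat\varphi_n$ converge to the identity on the dense set $\hat B$, hence strongly. For fixed $F$ the contractions $\varphi_{n,0}^{\otimes F}$ converge to the identity on elementary tensors, hence strongly on $H_F$. Also $\alpha_n(F,g)\to1$ for fixed $(F,g)$. So $D_n\to1$ strongly on each block $H_Fu_g$. The $D_n$ are contractions and the blocks span a dense subspace, so $D_n\to1$ strongly on $L^2(N)$. Thus $\|\Phi_n(x)-x\|_2\to0$ for all $x\in N$.
\end{proof}

For $I=\Gamma$ the kernel comes from the Haagerup property itself.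

\begin{lemma}\label{lem:proper}
If the countable group $\Gamma$ has the Haagerup property, there is $\psi_0:\Gamma\to[0,\infty)$ such that $\{\psi_0\le R\}$ is finite for every $R$ and $\psi(g,h)=\psi_0(g^{-1}h)$ is a conditionally negative definite kernel.
\end{lemma}

\begin{proof}
Let $L_1\subset L_2\subset\cdots$ be finite sets with union $\Gamma$. Passing to a subsequence, choose normalized positive definite functions $f_n$ vanishing at infinity with $|1-f_n|\le2^{-n}$ on $L_n$. The function $\overline{f_n}$ is positive definite too, so $r_n=\operatorname{Re}f_n$ is positive definite; also $r_n(e)=1$, $r_n\le1$ and $r_n(g^{-1})=r_n(g)$. Put $\psi_0=\sum_n(1-r_n)$. For $g\in L_m$ the terms with $n\ge m$ are at most $2^{-n}$, so the series converges. We have $\psi_0\ge0$, $\psi_0(e)=0$ and $\psi_0(g^{-1})=\psi_0(g)$. If the $c_i$ are real with sum zero, then $\sum_{i,j}c_ic_j(1-r_n(g_i^{-1}g_j))=-\sum_{i,j}c_ic_jr_n(g_i^{-1}g_j)\le0$; summing over $n$ shows that $\psi$ is conditionally negative definite. Let $\psi_0(g)\le R$ and let $m>2R$ be an integer. The first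 $m$ terms cannot all be at least $\frac12$, so $r_n(g)>\frac12$ for some $n\le m$. Hence $g$ lies in the finite set $\bigcup_{n\le m}\{|f_n|>\frac12\}$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
Let $\Gamma$ act on $I=\Gamma$ by left translation, with $o=e$. The action on $\bigotimes_IB$ is the Bernoulli shift $\beta$. The kernel $\psi$ of Lemma~\ref{lem:proper} is invariant, since $(sg)^{-1}(sh)=g^{-1}h$, and its balls about $e$ are the finite sets $\{\psi_0\le R\}$. Theorem~\ref{thm:general} applies.
\end{proof}

\begin{remark}[role of the hypotheses]\label{rem:hyp}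
The proof of Theorem~\ref{thm:general} works for any proper width. Invariance (W1) and the cuts (W2) give complete positivity. The three decay hypotheses enter only in the compactness step: compactness of $\hat\varphi_n$ handles a single block, finite balls confine $F$, and $f_n$ confines $g$.

Without finite balls the $\Phi_n$ are still Markov maps converging to the identity, but compactness can fail: for $\psi=0$ we get $W=0$, and the blocks $(\{v\},e)$, $v\in I$, all equal $\varphi_{n,0}$, so $D_n$ is not compact if $I$ is infinite and $\varphi_{n,0}\ne0$.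

If $g$ fixes $o$, then $\alpha_n(\emptyset,g)=f_n(g)$, so the decay of $f_n$ is needed when the stabilizer of $o$ is infinite. When it is finite, the bound on $W(\{o,go\})$ leaves finitely many $g$ and one can take $f_n=1$. In the setting of Theorem~\ref{thm:main} the weight $e^{-W(F\cup\{e,g\})/n}$ therefore suffices. For the free group on two generators acting on its Cayley tree, the edge count of Example~\ref{ex:tree} is a proper width on $I=\Gamma$, so this non-amenable case needs no Gaussian process.
\end{remark}

\begin{example}\label{ex:general}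
Let $\Gamma$ and $(B,\tau_B)$ have the Haagerup property. Theorem~\ref{thm:general} applies in the following cases.
(a) $I=\Gamma/\Lambda$, where $\Lambda$ is a normal subgroup and $\Gamma/\Lambda$ has the Haagerup property. Take the kernel of Lemma~\ref{lem:proper} for $\Gamma/\Lambda$; it is invariant because $\Gamma$ acts by left translations of $\Gamma/\Lambda$.
(b) $I$ is the vertex set of a locally finite tree on which $\Gamma$ acts, possibly with infinite stabilizers. Take for $\psi$ the tree distance, which is conditionally negative definite by Example~\ref{ex:tree} and Remark~\ref{rem:kernel}.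
We do not claim that the kernel hypothesis in Theorem~\ref{thm:general} is necessary.
\end{example}

\section{The converse}\label{sec:converse}

\begin{proof}[Proof of Theorem~\ref{thm:converse}]
One implication is Theorem~\ref{thm:main}. Conversely, let $(\Phi_n)$ be a sequence as in the definition of the Haagerup property for $(N,\tau)$.

\emph{The algebra $B$.} Identify $B$ with $M_{\{e\}}\subset N$, so that $\tau|_B=\tau_B$, and let $E_B:N\to B$ be the $\tau$-preserving conditional expectation. The maps $E_B\Phi_n|_B$ are Markov maps on $B$. Their $L^2$-extensions are compressions of the compact operators $\hat\Phi_n$ to $L^2(B)$, hence compact. For $x\in B$ we have $\|E_B\Phi_n(x)-x\|_2=\|E_B(\Phi_n(x)-x)\|_2\le\|\Phi_n(x)-x\|_2\to0$.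

\emph{The group $\Gamma$ (Choda's argument).} Put $f_n(g)=\tau(\Phi_n(u_g)u_g^*)$, so $f_n(e)=1$. For $g_1,\dots,g_m\in\Gamma$ and scalars $c_i$, let $b_{ij}=\Phi_n(u_{g_i}^*u_{g_j})$ and $z_j=c_ju_{g_j}^*$. The matrix $[b_{ij}]$ is positive since $\Phi_n$ is CP, and by the trace property
\[
\sum_{i,j}\bar c_ic_jf_n(g_i^{-1}g_j)=\sum_{i,j}\bar c_ic_j\,\tau\big(u_{g_i}b_{ij}u_{g_j}^*\big)=\tau\Big(\sum_{i,j}z_i^*b_{ij}z_j\Big)\ge0 .
\]
So $f_n$ is positive definite. The family $(\hat u_g)_g$ is orthonormal and $\hat\Phi_n$ is compact, so $|f_n(g)|\le\|\Phi_n(u_g)\|_2\to0$ as $g\to\infty$. Finally $|f_n(g)-1|=|\tau((\Phi_n(u_g)-u_g)u_g^*)|\le\|\Phi_n(u_g)-u_g\|_2\to0$ as $n\to\infty$.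
\end{proof}

\section{Independence of the trace}\label{sec:trace}

\begin{proposition}[Jolissaint \cite{Jol02}]\label{prop:trace}
If $(N,\tau)$ has the Haagerup property and $\tau'$ is another normal faithful normalized trace on $N$, then $(N,\tau')$ has the Haagerup property.
\end{proposition}

The maps $\Phi_n$ given for $\tau$ need not preserve $\tau'$, nor be bounded for its $2$-norm. We cut $N$ into central pieces on which $\tau'$ is almost a multiple of $\tau$, compress $\Phi_n$ to finitely many pieces, shrink slightly so that $\tau'$ does not increase, and restore the lost mass by a rank-one term.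

\begin{proof}
By the Radon--Nikodym theorem for normal functionals, $\tau'=\tau(h\,\cdot)$ for a unique positive self-adjoint operator $h$ affiliated with $N$, and $\tau(h)=1$. Since $\tau'$ is invariant under conjugation by unitaries, uniqueness gives $uhu^*=h$, so $h$ is affiliated with the center. Since $\tau'$ is faithful, $h$ is injective. For $\lambda>1$ the projections $p_j=1_{[\lambda^j,\lambda^{j+1})}(h)$, $j\in\mathbb Z$, are therefore central with sum $1$, and $\lambda^jp_j\le hp_j\le\lambda^{j+1}p_j$ gives
\begin{equation}\label{eq:compare}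
\lambda^j\tau(p_jx)\le\tau'(p_jx)\le\lambda^{j+1}\tau(p_jx),\qquad x\in N_+ .
\end{equation}
So the norms $\|\cdot\|_{2,\tau}$ and $\|\cdot\|_{2,\tau'}$ are equivalent on each $p_jN$. Let $(\Phi_n)$ be as in the definition for $\tau$. The space $L^2(N,\tau)$ is separable, because the ranges of the compact operators $\hat\Phi_n$ are separable and their union is dense. Hence $L^2(N,\tau')=\bigoplus_jL^2(p_jN,\tau')$ is separable.

Fix $\lambda>1$, $k\ge1$, $n\geq1$, and put $q=\sum_{|j|\le k}p_j$ and
\[
\Psi(x)=\lambda^{-1}\sum_{|j|\le k}p_j\Phi_n(p_jxp_j)p_j .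
\]
This map is normal and CP, and $\Psi(1)\le\lambda^{-1}q\le\lambda^{-1}1$. For $x\ge0$, by \eqref{eq:compare} and $\tau\circ\Phi_n=\tau$,
\[
\tau'(\Psi(x))\le\lambda^{-1}\sum_{|j|\le k}\lambda^{j+1}\tau(\Phi_n(p_jx))=\sum_{|j|\le k}\lambda^j\tau(p_jx)\le\tau'(qx)\le\tau'(x).
\]
The map $\Psi$ factors through $x\mapsto qx$, takes values in $qN$ and is compact for $\|\cdot\|_{2,\tau}$. The two norms are equivalent on $qN$, so $\Psi$ is compact on $L^2(N,\tau')$.

The normal functional $\omega=\tau'-\tau'\circ\Psi$ is positive, with $\|\omega\|=\omega(1)=\tau'(1-\Psi(1))\ge1-\lambda^{-1}>0$. Put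
\[
\Psi'(x)=\Psi(x)+\frac{\omega(x)}{\omega(1)}\,(1-\Psi(1)).
\]
A positive functional times a positive element is a CP map, so $\Psi'$ is normal and CP. It is unital, and $\tau'\circ\Psi'=\tau'\circ\Psi+\omega=\tau'$. Since $\omega\le\tau'$, we have $|\omega(x)|\le\omega(x^*x)^{1/2}\omega(1)^{1/2}\le\|x\|_{2,\tau'}$. So $\Psi'-\Psi$ is a bounded rank-one operator on $L^2(N,\tau')$, and $\Psi'$ is a Markov map for $\tau'$ with compact $L^2$-extension.

From $|\omega(x)|\le\omega(1)\|x\|$ we get $\|\Psi'(x)-\Psi(x)\|_{2,\tau'}\le\|x\|\,\|1-\Psi(1)\|_{2,\tau'}$. Moreover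
\[
\Psi(x)-x=\lambda^{-1}\sum_{|j|\le k}p_j\big(\Phi_n(p_jx)-p_jx\big)-(1-\lambda^{-1})qx-(1-q)x,
\]
and $\|p_jy\|_{2,\tau'}\le\lambda^{(j+1)/2}\|y\|_{2,\tau}$ by \eqref{eq:compare}, so
\[
\|\Psi(x)-x\|_{2,\tau'}\le\sum_{|j|\le k}\lambda^{(j+1)/2}\|\Phi_n(p_jx)-p_jx\|_{2,\tau}+(1-\lambda^{-1})\|x\|+\tau'(1-q)^{1/2}\|x\| .
\]
Let $\{x_1,x_2,\dots\}\subset N$ be dense for $\|\cdot\|_{2,\tau'}$, and fix $m$. Choose $\lambda$ near $1$, then $k$ large, so that $\tau'(1-q)$ is small, then $n$ large. The last bound becomes as small as we like for $x\in\{1,x_1,\dots,x_m\}$; the case $x=1$ controls $\|1-\Psi(1)\|_{2,\tau'}$. We obtain $\Psi'_m$ with $\|\Psi'_m(x_l)-x_l\|_{2,\tau'}\le1/m$ for $l\le m$. The $\Psi'_m$ are contractions on $L^2(N,\tau')$, so $\|\Psi'_m(x)-x\|_{2,\tau'}\to0$ for every $x\in N$.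
\end{proof}

\begin{thebibliography}{9}

\bibitem{Jol02}
Jolissaint, \emph{J. Operator Theory} \textbf{48} (2002).

\bibitem{Jol05}
Paul Jolissaint, \emph{Actions of dense subgroups of compact groups and $\textrm{II}_1$-factors with the Haagerup property}, arXiv:math/0510301 (2005).

\end{thebibliography}
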